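\title{Skeletally generated compacta need not be co-absolute to $\kappa$-metrizable compacta}

\begin{abstract}
Every compactum that is co-absolute to a $\kappa$-metrizable compactum is skeletally generated. We show in ZFC that the converse fails: there is a zero-dimensional skeletally generated compactum of weight at most $2^{\omega_1}$ none of whose nonempty regular closed subsets is co-absolute to a $\kappa$-metrizable compactum. The converse does hold for compacta of $\pi$-weight at most $\omega_1$. The counterexample is the Stone space of a dense subalgebra of the completion of a ccc poset in which copies of the Cohen algebra are linked by prescribed automorphisms; a $\kappa$-metric would make one of these automorphisms respect neighborhoods of points, and a diagonal argument along a tree of height $\omega_1$ rules this out.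
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, a \emph{compactum} is a compact Hausdorff space, and maps between spaces are continuous. An inverse system $\{X_\alpha,\pi^\beta_\alpha,A\}$ over a directed partially ordered set $A$ is \emph{$\sigma$-complete} if every chain $\alpha_1<\alpha_2<\cdots$ in $A$ has a supremum $\alpha$ in $A$ and the natural map $X_\alpha\to\varprojlim\{X_{\alpha_n},\pi^{\alpha_{n+1}}_{\alpha_n}\}$ is a homeomorphism. Every compactum is the limit of a $\sigma$-complete system of metrizable compacta with surjective bonding maps: embed it in a cube $[0,1]^I$ and project to the countable subcubes. What separates one class of compacta from another is the quality of the bonding maps that can be achieved.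

A map $\pi:X\to Y$ is \emph{skeletal} if $\operatorname{int}\operatorname{cl}\pi(U)\neq\emptyset$ for every nonempty open $U\subseteq X$. Open maps are skeletal. The binary expansion map $2^\omega\to[0,1]$ is skeletal but not open: it sends each basic clopen set onto a closed dyadic interval. A compactum is \emph{skeletally generated} (respectively, \emph{openly generated}) if it is the limit of a $\sigma$-complete inverse system of metrizable compacta with surjective skeletal (respectively, open) bonding maps. It is known that a compactum is skeletally generated if and only if it is I-favorable, that is, the first player has a winning strategy in the open-open game on it; we shall not use this.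

A \emph{$\kappa$-metric} on a compactum $X$, in the sense of Shchepin, is a function $\varrho(x,F)\ge0$, defined for $x\in X$ and regular closed $F\subseteq X$, such that
\begin{enumerate}
\item[(K1)] $\varrho(x,F)=0$ if and only if $x\in F$;
\item[(K2)] $F\subseteq G$ implies $\varrho(x,F)\ge\varrho(x,G)$;
\item[(K3)] $\varrho(\cdot,F)$ is continuous for each $F$;
\item[(K4)] $\varrho\big(x,\operatorname{cl}\bigcup_\alpha F_\alpha\big)=\inf_\alpha\varrho(x,F_\alpha)$ for every increasing chain $\{F_\alpha\}$ of regular closed sets.
\end{enumerate}
A compactum with a $\kappa$-metric is \emph{$\kappa$-metrizable}. The axioms retain the behavior of the distance from a point to a set in a metric compactum, but only for regular closed sets. They are closely tied to open maps. In one direction we shall quote the following theorem.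

\begin{theorem}[Shchepin \cite{Sh76,Sh81}]\label{thm:shchepin}
Every openly generated compactum is $\kappa$-metrizable.
\end{theorem}

In the other direction, Lemma~\ref{lem:open} below shows that a $\kappa$-metric produces many open maps onto metrizable compacta.

The \emph{absolute} of a compactum $X$ is its Gleason cover, the extremally disconnected compactum that admits an irreducible perfect surjection onto $X$; equivalently, it is the Stone space of the Boolean algebra $\operatorname{RO}(X)$ of regular open subsets of $X$. Two compacta are \emph{co-absolute} if their absolutes are homeomorphic, that is, if their regular open algebras are isomorphic. It is known that every compactum co-absolute to a $\kappa$-metrizable compactum is skeletally generated. The following question was posed in \cite{Val}.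

\begin{quote}
\emph{Is a compactum skeletally generated if and only if it is co-absolute to a $\kappa$-metrizable compactum?}
\end{quote}

The question asks, in effect, whether a system of skeletal maps can be made open by changing the limit space without changing its regular open algebra. The first cases suggest that it can. Metrizable compacta and Cantor cubes $2^\lambda$ are openly generated, so they lie in both classes. A single skeletal step between countable algebras can always be repaired (Lemma~\ref{lem:repair}), and repairs can be stacked along a chain of length $\omega_1$. Nevertheless the answer is no.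

\begin{theorem}\label{thm:A}
There is a zero-dimensional skeletally generated compactum $X_0$ of weight at most $2^{\omega_1}$ such that no nonempty regular closed subset of $X_0$ (in particular, not $X_0$ itself) is co-absolute to a $\kappa$-metrizable compactum.
\end{theorem}

\begin{corollary}\label{cor:weight}
For every $\lambda\ge2^{\omega_1}$ there is a skeletally generated compactum of weight $\lambda$ which is not co-absolute to any $\kappa$-metrizable compactum.
\end{corollary}

Recall that the \emph{$\pi$-weight} of a space is the least size of a family of nonempty open sets such that every nonempty open set contains a member of the family; it does not exceed the weight.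

\begin{theorem}\label{thm:B}
Every skeletally generated compactum of $\pi$-weight at most $\omega_1$ is co-absolute to a $\kappa$-metrizable compactum. Hence if $2^{\omega_1}=\omega_2$, then the least $\pi$-weight of a skeletally generated compactum that is not co-absolute to any $\kappa$-metrizable compactum is exactly $\omega_2$.
\end{theorem}

All proofs are in ZFC. Theorem~\ref{thm:A} alone answers the question, and Theorem~\ref{thm:shchepin} is used only for Theorem~\ref{thm:B}.

Section~\ref{sec:ba} collects the Boolean algebra that is needed. Section~\ref{sec:obstruction} isolates the difference between skeletal and open maps that drives Theorem~\ref{thm:A}, first in an example and then in general. Section~\ref{sec:kappa} extracts open maps from a $\kappa$-metric. The space $X_0$ is built in Sections \ref{sec:poset} and~\ref{sec:X0}, and Section~\ref{sec:proofA} puts the pieces together. Section~\ref{sec:B}, which depends only on Section~\ref{sec:ba} and the facts (E1)--(E4) of Section~\ref{sec:kappa}, proves Theorem~\ref{thm:B}.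

\section{Regular and relatively complete subalgebras}\label{sec:ba}

For a Boolean algebra $B$ we write $B^+=B\setminus\{0\}$, $-b$ for the complement of $b$, $B|b$ for the algebra $\{u\in B:u\le b\}$, and $D\le B$ when $D$ is a subalgebra. A subset $D$ is \emph{dense} in $B$ if every element of $B^+$ lies above a nonzero element of $D$. The algebra $B$ is \emph{ccc} if every family of pairwise disjoint nonzero elements is countable. A subalgebra of a complete algebra $B$ is a \emph{complete subalgebra} if it is closed under arbitrary joins (hence meets) computed in $B$, and a homomorphism between complete algebras is \emph{complete} if it preserves arbitrary joins (equivalently, meets). We use the following standard facts.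

\begin{enumerate}
\item[(B1)] For a space $X$, the algebra $\operatorname{RO}(X)$ of sets $U=\operatorname{int}\operatorname{cl}U$, ordered by inclusion, is complete, with $\bigvee U_i=\operatorname{int}\operatorname{cl}\bigcup U_i$, $\bigwedge U_i=\operatorname{int}\bigcap U_i$ and $-U=X\setminus\operatorname{cl}U$. Finite meets are intersections, and $U\cup-U$ is open and dense.
\item[(B2)] An isomorphism between dense subalgebras of two complete algebras extends to an isomorphism of the complete algebras.
\item[(B3)] The Stone space $\operatorname{St}(D)$ is the zero-dimensional compactum of ultrafilters of $D$; we identify $d\in D$ with the clopen set of ultrafilters containing $d$. Then $D$ is a base of $\operatorname{St}(D)$ and a dense subalgebra of $\operatorname{RO}(\operatorname{St}(D))$. So $\operatorname{St}(D)$ is metrizable if $D$ is countable, and by (B2), $\operatorname{RO}(\operatorname{St}(D))\cong B$ if $D$ is a dense subalgebra of a complete algebra $B$. If $D\le D'$, the restriction map $\operatorname{St}(D')\to\operatorname{St}(D)$ is surjective, and the Stone space of a directed union of subalgebras is the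 inverse limit of their Stone spaces under these maps.
\item[(B4)] Any two countable atomless Boolean algebras with $0\ne1$ are isomorphic; their Stone space is the Cantor set.
\item[(B5)] If $\pi:X\to Y$ is open, then $V\mapsto\pi^{-1}(V)$ is a complete homomorphism $\operatorname{RO}(Y)\to\operatorname{RO}(X)$, injective if $\pi$ is onto. Indeed, $\pi^{-1}(\operatorname{cl}S)=\operatorname{cl}\pi^{-1}(S)$ for all $S\subseteq Y$: if $\pi(x)\in\operatorname{cl}S$ and $U\ni x$ is open, then the open set $\pi(U)$ meets $S$. Taking complements, preimages commute with interiors too, hence with the operations in (B1).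
\item[(B6)] If $W$ is open and dense in $Y$, then $U\mapsto U\cap W$ is an isomorphism $\operatorname{RO}(Y)\to\operatorname{RO}(W)$ with inverse $V\mapsto\operatorname{int}_Y\operatorname{cl}_YV$. If $W\in\operatorname{RO}(Z)$, then $\operatorname{RO}(W)=\operatorname{RO}(Z)|W$, because the regularization in $W$ of an open $V\subseteq W$ is $W\cap\operatorname{int}_Z\operatorname{cl}_ZV$. Hence $\operatorname{RO}(\operatorname{cl}W)\cong\operatorname{RO}(Z)|W$.
\end{enumerate}

Two properties of a subalgebra correspond to skeletal and to open maps.

\begin{definition}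
Let $D\le B$. We call $D$ \emph{regular} in $B$ if for every $b\in B^+$ there is $d\in D^+$, called a \emph{witness} for $b$, such that $d'\wedge b\ne0$ for all $d'\in D^+$ with $d'\le d$. We call $D$ \emph{relatively complete} in $B$, and write $D\le_{rc}B$, if for every $b\in B$ the set $\{d\in D:d\ge b\}$ has a least element.
\end{definition}

If $D$ is regular in $B$ and $D\le B'\le B$, then $D$ is regular in $B'$. A dense subalgebra is regular (any $d\le b$ in $D^+$ is a witness), but need not be relatively complete; see Example~\ref{ex:tear}.

\begin{lemma}\label{lem:stone}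
Let $D\le B$ and let $\pi:\operatorname{St}(B)\to\operatorname{St}(D)$ be the restriction map. If $D$ is regular in $B$, then $\pi$ is skeletal. If $D\le_{rc}B$, then $\pi$ is open.
\end{lemma}

\begin{proof}
Let $b\in B^+$. An ultrafilter $\mathfrak u$ of $D$ lies in $\pi(b)$ as soon as $v\wedge b\ne0$ for all $v\in\mathfrak u$, for then $\mathfrak u\cup\{b\}$ extends to an ultrafilter of $B$, whose trace on $D$ is $\mathfrak u$.

Let $d$ be a witness for $b$ and $d\in\mathfrak u$. For $v\in\mathfrak u$ we have $0\ne v\wedge d\le d$, so $v\wedge d\wedge b\ne0$. Thus $\pi(b)$ contains the nonempty clopen set $d$, and $\pi$ is skeletal.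

Now let $d$ be the least element of $D$ above $b$. An ultrafilter of $B$ containing $b$ contains $d$, so $\pi(b)\subseteq d$. Conversely, let $d\in\mathfrak u$ and $v\in\mathfrak u$. If $v\wedge b=0$, then $b\le d\wedge-v\in D$, so $d\le-v$ by minimality, which contradicts $d,v\in\mathfrak u$. Hence $\pi(b)=d$ is open.
\end{proof}

Regularity is what allows a subalgebra to be completed inside the ambient algebra.

\begin{lemma}\label{lem:closure}
Let $B$ be complete and $D\le B$ regular. The set $\overline D$ of joins in $B$ of subsets of $D$ is a complete subalgebra of $B$ in which $D$ is dense.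
\end{lemma}

\begin{proof}
The set $\overline D$ is closed under arbitrary joins, and each of its nonzero elements lies above a nonzero element of $D$. It remains to show closure under complements. Let $S\subseteq D$ and $S^\perp=\{d\in D:d\wedge s=0\text{ for all }s\in S\}$. By distributivity $\bigvee S\wedge\bigvee S^\perp=0$. Suppose $b=-(\bigvee S\vee\bigvee S^\perp)\neq0$, and let $d$ be a witness for $b$. If $d\wedge s\ne0$ for some $s\in S$, then $(d\wedge s)\wedge b\ne0$, although $s\wedge b=0$. Otherwise $d\in S^\perp$, so $d\wedge b=0$, although $d$ is a witness. Hence $b=0$ and $-\bigvee S=\bigvee S^\perp\in\overline D$.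
\end{proof}

\section{Automorphisms of the Cohen algebra that tear points}\label{sec:obstruction}

Let $C=\operatorname{RO}(2^\omega)$ be the Cohen algebra and $G=\operatorname{Aut}(C)$. For $k\in\omega$ and $j\in\{0,1\}$ put $[k;j]=\{x\in2^\omega:x(k)=j\}$, and for a finite partial function $\nu$ from $\omega$ to $\{0,1\}$, in particular for a finite string, let $[\nu]=\bigcap_{k\in\operatorname{dom}\nu}[k;\nu(k)]$ be the cylinder it determines. Every $c\in C$ is the join of the cylinders it contains. Therefore:
\begin{enumerate}
\item[(B7)] A complete subalgebra of $C$ that contains all sets $[k;j]$ equals $C$.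
\end{enumerate}
It also follows that $|C|\le\mathfrak c$, and that $|G|\le\mathfrak c^{\omega}=\mathfrak c$, since an automorphism is determined by its values on cylinders.

Let $\psi:C\to\operatorname{RO}(Y)$ be a complete homomorphism. Each point $z\in Y$ defines
\[
F_z=\{c\in C:z\in\psi(c)\},
\]
a proper filter on $C$, because $\psi(c\wedge c')=\psi(c)\cap\psi(c')$, $\psi(1)=Y$ and $\psi(0)=\emptyset$. If $Y=2^\omega$ and $\psi$ is the identity, $F_z$ is the filter of regular open neighborhoods of $z$, and an automorphism $g$ induced by a homeomorphism $\phi$ of $2^\omega$ satisfies $g[F_z]=F_{\phi(z)}$. An equation $g[F_z]=F_{z'}$ thus says that $g$ behaves at $z$ like a continuous map with value $z'$. An automorphism of $C$ need not do so.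

\begin{example}\label{ex:tear}
Let $Y=2^\omega$, $\psi=\mathrm{id}$, $u=000\dots$ and $v=1000\dots$. Define $\phi:2^\omega\to2^\omega$ by
\[
\phi(0\,0^n1\,x)=0^{2n}1\,x,\qquad\phi(1\,0^n1\,x)=0^{2n+1}1\,x\qquad(n\in\omega,\ x\in2^\omega),\qquad\phi(u)=\phi(v)=u.
\]
This map is continuous, since it sends $[0\,0^n]$ and $[1\,0^n]$ into $[0^{2n}]$. It glues $u$ to $v$ and restricts to a homeomorphism between the dense open sets $2^\omega\setminus\{u,v\}$ and $2^\omega\setminus\{u\}$. By (B6) it induces $g\in G$, $g(c)=\operatorname{int}\operatorname{cl}\phi(c\setminus\{u,v\})$, and $g^{-1}(w)=\phi^{-1}(w)$ for clopen $w$. For instance $g([0])=\bigcup_n[0^{2n}1]$. (This set has no least clopen superset: a clopen superset contains $u$, hence some $[0^m]$, and $[0^{2m+1}1]$ can be removed from it. So $\operatorname{Clop}(2^\omega)$ is not relatively complete in $C$.)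

\emph{There is no $z'$ with $g[F_u]=F_{z'}$.} Otherwise $g([0])$ is a neighborhood of $z'$ and contains a clopen $w\ni z'$. Then $g^{-1}(w)=\phi^{-1}(w)$ belongs to $F_u$, so it contains $u$ and therefore $v$; but $g^{-1}(w)\le[0]$ and $v\notin[0]$.

Now let $X=2^\omega\times\{0,1\}$ with halves $U_i=2^\omega\times\{i\}$, and define $\pi,\pi':X\to2^\omega$ by $\pi'(x,i)=x$, $\pi(x,0)=x$, $\pi(x,1)=\phi(x)$. Both maps are skeletal, and $\pi'$ is open. On $U_0$ the sets $\pi'^{-1}(c)$ and $\pi^{-1}(c)$ coincide. On $U_1$ the sets $\pi'^{-1}(c)$ and $\pi^{-1}(g(c))$ coincide off the points $(u,1)$, $(v,1)$, so they have the same regularization, but they may differ: $(u,1)\in\pi'^{-1}([0])$, while $\pi(u,1)=u\notin g([0])$. This is exactly where $\pi$ fails to be open. Had the two sets agreed at $(u,1)$ for all $c$, then walking from $u$ up to $(u,0)$, across to $(u,1)$, and down to $\phi(u)$ would have given $g[F_u]=F_{\phi(u)}$.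
\end{example}

The example shows the gap to be exploited. For an open map, (B5) turns identities in the regular open algebra into identities of sets, valid at every point, and the walk just described becomes a proof.

\begin{lemma}\label{lem:zigzag}
Let $\pi:X\to Y$ and $\pi':X\to Y'$ be open maps, let $\psi:C\to\operatorname{RO}(Y)$ and $\psi':C\to\operatorname{RO}(Y')$ be complete homomorphisms, and let $g\in G$. Let $U_0,U_1\subseteq X$ be open sets with $\pi'(U_0)\cap\pi'(U_1)\ne\emptyset$ such that for all $c\in C$
\begin{equation}\label{eq:config}
U_0\cap\pi'^{-1}(\psi'(c))=U_0\cap\pi^{-1}(\psi(c)),\qquad U_1\cap\pi'^{-1}(\psi'(c))=U_1\cap\pi^{-1}(\psi(g(c))).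
\end{equation}
Then there is a nonempty open $O\subseteq Y$ such that every $z\in O$ satisfies $g[F_z]=F_{z'}$ for some $z'\in Y$, the filters being defined by $\psi$.
\end{lemma}

\begin{proof}
Since $\pi'$ is open, $U=U_0\cap\pi'^{-1}(\pi'(U_1))$ is open; it is nonempty by hypothesis. Since $\pi$ is open, $O=\pi(U)$ is open. Given $z\in O$, pick $\zeta_0\in U$ with $\pi(\zeta_0)=z$ and $\zeta_1\in U_1$ with $\pi'(\zeta_1)=\pi'(\zeta_0)$, and put $z'=\pi(\zeta_1)$. For $c\in C$, the first identity in \eqref{eq:config} at $\zeta_0$ and the second at $\zeta_1$ give
\[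
z\in\psi(c)\iff\pi'(\zeta_0)\in\psi'(c)\iff\pi'(\zeta_1)\in\psi'(c)\iff z'\in\psi(g(c)).
\]
So $c\in F_z$ if and only if $g(c)\in F_{z'}$, that is, $g[F_z]=F_{z'}$.
\end{proof}

We have no control over the open set $O$. To contradict the lemma we need an automorphism that tears a dense set of points, and it must do so for an arbitrary $\psi$. In the example, the preimages under $g$ of clopen sets could not separate $u$ from its companion $v$. The next lemma glues countably many points to companions at once, while keeping the subalgebra dense.

\begin{lemma}\label{lem:glue}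
Let $C_0$ be a countable atomless Boolean algebra and let $\mathfrak u_0,\mathfrak u_1,\dots$ be ultrafilters of $C_0$. There is a dense subalgebra $C_1\le C_0$ such that for every $n$ some $c\in\mathfrak u_n$ lies above no element of $\mathfrak u_n\cap C_1$.
\end{lemma}

\begin{proof}
Work in the Cantor set $K=\operatorname{St}(C_0)$, where $\mathfrak u_n$ is a point, nonempty clopen sets are infinite, and $O_0,O_1,\dots$ lists the nonempty clopen sets. We construct finite clopen partitions $\mathcal P_0,\mathcal P_1,\dots$ of $K$, each refining the previous one, and points $\mathfrak v_n\ne\mathfrak u_n$, such that $\mathfrak u_i$ and $\mathfrak v_i$ lie in the same cell of $\mathcal P_j$ for $i<j$. Let $\mathcal P_0=\{K\}$. Given $\mathcal P_j$, pick $\mathfrak v_j\ne\mathfrak u_j$ in the cell of $\mathcal P_j$ that contains $\mathfrak u_j$. Choose a cell $Q$ meeting $O_j$. As $Q\cap O_j$ is infinite and clopen, it contains a nonempty clopen set $c_j\neq Q$ that misses the points $\mathfrak u_i,\mathfrak v_i$ for $i\le j$. Replace $Q$ by $c_j$ and $Q\setminus c_j$ to obtain $\mathcal P_{j+1}$. A pair $\mathfrak u_i,\mathfrak v_i$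 with $i\le j$ that lay in $Q$ now lies in $Q\setminus c_j$, so the requirement is kept.

For all $n$ and $j$ the points $\mathfrak u_n,\mathfrak v_n$ lie in one cell of $\mathcal P_j$: for $j>n$ by construction, and for $j\le n$ because they lie in one cell of $\mathcal P_n$, which refines $\mathcal P_j$. Let $C_1$ consist of all unions of cells of some $\mathcal P_j$. It is a subalgebra, dense because $c_j\subseteq O_j$, and each of its elements contains both or neither of $\mathfrak u_n,\mathfrak v_n$. Take a clopen $c$ that contains $\mathfrak u_n$ but not $\mathfrak v_n$. An element of $\mathfrak u_n\cap C_1$ contains $\mathfrak v_n$, so it is not below $c$.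
\end{proof}

\begin{proposition}\label{prop:tear}
Let $Y$ be a nonempty metrizable compactum and $\psi:C\to\operatorname{RO}(Y)$ a complete homomorphism. There are $g\in G$ and a dense set $D\subseteq Y$ such that $g[F_z]\neq F_{z'}$ for all $z\in D$ and all $z'\in Y$.
\end{proposition}

\begin{proof}
In Example~\ref{ex:tear} all filters $F_{z'}$ had bases in one countable set, the clopen algebra. We first find such a set for $\psi$. Let $\mathcal O$ be a countable base of $Y$, and for $V\in\mathcal O$ let $m(V)=\bigwedge\{c\in C:V\subseteq\psi(c)\}$. Since $\psi$ is complete, $\psi(m(V))=\operatorname{int}\bigcap\{\psi(c):V\subseteq\psi(c)\}\supseteq V$. If $c\in F_{z'}$, choose $V\in\mathcal O$ with $z'\in V\subseteq\psi(c)$; then $m(V)\in F_{z'}$ and $m(V)\le c$. So, with $C_0\le C$ a countable subalgebra containing all $m(V)$ and all clopen sets,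
\begin{equation}\label{eq:base}
\text{for every }z'\in Y\text{ and }c\in F_{z'}\text{ there is }w\in F_{z'}\cap C_0\text{ with }w\le c.
\end{equation}
The algebra $C_0$ is dense in $C$, hence atomless.

For $c\in C_0$ the set $\psi(c)\cup\psi(-c)$ is open and dense in $Y$. By the Baire category theorem the intersection of these countably many sets is dense; let $D=\{z_n:n\in\omega\}$ be a countable dense subset of it. Then $\mathfrak u_n=F_{z_n}\cap C_0$ is a proper filter containing $c$ or $-c$ for each $c\in C_0$, that is, an ultrafilter of $C_0$. Let $C_1\le C_0$ be given by Lemma~\ref{lem:glue}. Both $C_1$ and $C_0$ are countable and dense in $C$, hence atomless; by (B4) and (B2) there is $g\in G$ with $g[C_1]=C_0$.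

Suppose $g[F_{z_n}]=F_{z'}$, and let $c\in\mathfrak u_n$ be as in Lemma~\ref{lem:glue}. Then $g(c)\in F_{z'}$, so \eqref{eq:base} gives $w\in F_{z'}\cap C_0$ with $w\le g(c)$. The element $d=g^{-1}(w)$ lies in $C_1$, in $F_{z_n}$, and below $c$. So $d\in\mathfrak u_n\cap C_1$ and $d\le c$, contrary to the choice of $c$.
\end{proof}

Thus the situation of Lemma~\ref{lem:zigzag} cannot occur when $g$ is the automorphism that Proposition~\ref{prop:tear} assigns to $(Y,\psi)$. The proof of Theorem~\ref{thm:A} consists in building an algebra in which a $\kappa$-metric forces it to occur.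

\section{Open maps from a $\kappa$-metric}\label{sec:kappa}

Closing-off arguments are carried out with countable elementary submodels. Let $\theta$ be a regular cardinal so large that the collection $H(\theta)$ of sets hereditarily of size less than $\theta$ contains all objects under discussion and their power sets. A set $N\subseteq H(\theta)$ is an \emph{elementary submodel}, $N\prec H(\theta)$, if every first-order statement about $\in$ with parameters in $N$ holds in $N$ exactly when it holds in $H(\theta)$. A \emph{model} below is a countable elementary submodel. We use: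
\begin{enumerate}
\item[(E1)] If $H(\theta)$ contains an object with a property whose parameters lie in $N$, then so does $N$. In particular $N$ contains every object definable from elements of $N$, such as natural numbers, rationals, cylinders, and finite subsets of $N$.
\item[(E2)] If $S\in N$ is countable, then $S\subseteq N$ (by (E1), $N$ contains an enumeration of $S$ by natural numbers).
\item[(E3)] $\alpha=N\cap\omega_1$ is a countable ordinal by (E2), and $\alpha\notin N$, since otherwise $\alpha\in\alpha$.
\item[(E4)] Every countable subset of $H(\theta)$ is contained in a model, and the union of a countable chain of models is a model.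
\end{enumerate}

Let $Z$ be a nonempty compactum and $N$ a model with $Z\in N$. Let $\mathcal F_N=C(Z,[0,1])\cap N$, and let $\pi_N:Z\to Z_N\subseteq[0,1]^{\mathcal F_N}$ be the diagonal map onto its image. Then $Z_N$ is a metrizable compactum, and $\pi_N$ identifies exactly the points that no function in $\mathcal F_N$ separates. Two observations:
\begin{enumerate}
\item[(N1)] Every continuous $\varphi:Z\to\mathbb R$ in $N$ is constant on the fibers of $\pi_N$, since $(\varphi+m)/2m\in\mathcal F_N$ for an integer $m\geq 1$ bounding $|\varphi|$. A continuous function on $Z$ that is constant on fibers has the form $r\circ\pi_N$ with $r$ continuous on $Z_N$, since $\pi_N$ is closed and onto, hence a quotient map.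
\item[(N2)] $Z_N$ has a base of sets $O$ with $\pi_N^{-1}(O)=\{\varphi>0\}$ for some $\varphi\in\mathcal F_N$. Indeed, the preimage of the subbasic set where the coordinate $\varphi$ lies between rationals $q<q'$ is the set where $\max(0,\min(\varphi-q,q'-\varphi,1))\in\mathcal F_N$ is positive, and finite intersections correspond to finite minima.
\end{enumerate}

\begin{lemma}\label{lem:open}
If $\varrho$ is a $\kappa$-metric on $Z$ and $Z,\varrho\in N$, then $\pi_N$ is open.
\end{lemma}

\begin{proof}
Write $\pi=\pi_N$. Let $U$ be open and $x\in U$; we find a neighborhood of $\pi(x)$ inside $\pi(U)$. Choose an open $U'$ with $x\in U'\subseteq\operatorname{cl}U'\subseteq U$. Neither $x$ nor $U'$ need belong to $N$, so we approximate the complement of $U'$ from inside by members of $N$: let $\mathcal H$ be the countable set of nonempty regular closed $F\in N$ with $F\cap U'=\emptyset$.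

\emph{If $z\in Z_N\setminus\pi(\operatorname{cl}U')$, then $\pi^{-1}(z)\subseteq F$ for some $F\in\mathcal H$.} As $\pi(\operatorname{cl}U')$ is closed, (N2) gives $\varphi\in\mathcal F_N$ with $\varphi>0$ on $\pi^{-1}(z)$ and $\varphi=0$ on $\operatorname{cl}U'$. The function $\varphi$ is constant on $\pi^{-1}(z)$; take a rational $\varepsilon>0$ below this constant and $F=\operatorname{cl}\{\varphi>\varepsilon\}\in N$.

If $\mathcal H=\emptyset$, it follows that $\pi(U)=Z_N$. Otherwise enumerate $\mathcal H$ in a sequence and let $F_n$ be the union of its first $n$ terms, $n\ge1$. The $F_n$ form an increasing chain of regular closed sets in $N$, and $H=\operatorname{cl}\bigcup_nF_n$ is regular closed and disjoint from the open set $U'$. The set $H$ need not belong to $N$, but (K4) computes $\varrho(\cdot,H)=\inf_n\varrho(\cdot,F_n)$ from functions that do. These are continuous by (K3), hence constant on fibers by (N1). So $\varrho(\cdot,H)$ is constant on fibers and continuous, and $\varrho(\cdot,H)=r\circ\pi$ with $r$ continuous on $Z_N$. Let $O=\{r>0\}$. By (K1), $x\notin H$ gives $\pi(x)\in O$. If $z\notin\pi(\operatorname{cl}U')$,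 then $\pi^{-1}(z)\subseteq H$, so $r(z)=0$ by (K1). Hence $\pi(x)\in O\subseteq\pi(\operatorname{cl}U')\subseteq\pi(U)$.
\end{proof}

This is the only place in the proof of Theorem~\ref{thm:A} where the axioms of a $\kappa$-metric are used. Next, the quotient $Z_N$ sees every regular open set that $N$ contains, provided such sets are countably determined.

\begin{lemma}\label{lem:read}
Let $Z,\varrho\in N$ be as in Lemma~\ref{lem:open}, and assume that $\operatorname{RO}(Z)$ is ccc.
\begin{enumerate}
\item[(a)] Every $W\in\operatorname{RO}(Z)\cap N$ has the form $\pi_N^{-1}(V)$ with $V\in\operatorname{RO}(Z_N)$.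
\item[(b)] If $\xi:C\to\operatorname{RO}(Z)$ is a complete homomorphism with $\xi([k;j])\in N$ for all $k,j$, then there is a complete homomorphism $\psi:C\to\operatorname{RO}(Z_N)$ with $\xi(c)=\pi_N^{-1}(\psi(c))$ for all $c\in C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Sets $\{\varphi>0\}$ with $\varphi\in C(Z,[0,1])$ form a base of $Z$. A maximal disjoint family of such nonempty sets inside $W$ has union dense in $W$, and it is countable, because the regularizations of disjoint open sets are disjoint. By (E1) there is a sequence $(\varphi_n)\in N$ in $C(Z,[0,1])$ such that $\bigcup_n\{\varphi_n>0\}$ is a dense subset of $W$. Each $\varphi_n$ is in $N$, so by (N1) the union is $\pi_N^{-1}(O)$ with $O$ open in $Z_N$. As $\pi_N$ is open, $W=\operatorname{int}\operatorname{cl}\pi_N^{-1}(O)=\pi_N^{-1}(\operatorname{int}\operatorname{cl}O)$.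

(b) By (B5), $V\mapsto\pi_N^{-1}(V)$ is an isomorphism of $\operatorname{RO}(Z_N)$ onto a complete subalgebra $\mathcal R$ of $\operatorname{RO}(Z)$. The set $\xi^{-1}(\mathcal R)$ is a complete subalgebra of $C$ containing all $[k;j]$ by (a), so it is $C$ by (B7). Let $\psi$ be $\xi$ followed by the inverse of the isomorphism.
\end{proof}

Note that (b) does not require $\xi\in N$.

\section{The poset}\label{sec:poset}

\subsection*{What the construction has to provide}
Suppose a complete ccc algebra $B$ were isomorphic to $\operatorname{RO}(Z)$ with $Z$ $\kappa$-metrizable. To reach the situation of Lemma~\ref{lem:zigzag} with $\pi=\pi_N$ and $\pi'=\pi_M$ for two models $N,M$, we want complete homomorphisms $x,y:C\to B$ and elements $b_0,b_1\in B$ with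
\[
b_0\wedge x(c)=b_0\wedge y(c),\qquad b_1\wedge x(c)=b_1\wedge y(g(c)),
\]
where $N$ contains all $y([k;j])$, $M$ contains all $x([k;j])$, $g$ is the automorphism that Proposition~\ref{prop:tear} assigns to $Z_N$, and the $\pi_M$-images of $b_0$ and $b_1$ meet. Three constraints shape the definition of $B$.

First, $g$ depends on $Z$ and on $N$, and $N$ depends on $y$, while $B$ is built before $Z$ is given. So $y$ must be available before $g$ is chosen, and $B$ must provide a link for every $g\in G$. Second, $M$ must not contain $b_0$ and $b_1$: disjoint regular open sets in $M$ are preimages of disjoint sets by Lemma~\ref{lem:read}(a), so their images do not meet. Hence the index of $x$ is attached to $\omega_1$ links, and we use the one numbered $M\cap\omega_1$, which $M$ misses. Together these lead to a tree: the $y$'s are indexed by sequences $s\in G^\alpha$, $\alpha<\omega_1$, the $x$'s by branches $f\in G^{\omega_1}$, and the $\alpha$-th link joins $f$ to $s=f|\alpha$ by means of the next automorphism $f(\alpha)$. Third, the $\omega_1$ links of one branch must interfere only finitely with each other. So the $\alpha$-th link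 involves only the coordinates in the $\alpha$-th member of an almost disjoint family, and it holds up to a finite shift.

\subsection*{Conditions}
Fix infinite sets $S_\alpha\subseteq\omega$ $(\alpha<\omega_1)$ with pairwise finite intersections (for example, branches of $2^{<\omega}$ under a bijection with $\omega$), and let $n^\alpha_k$ be the $k$-th element of $S_\alpha$. Let
\[
T=\bigcup_{\alpha<\omega_1}G^\alpha\quad(\text{nodes}),\qquad\mathrm{Br}=G^{\omega_1}\quad(\text{branches}).
\]
For finite $e\subseteq\omega$, identified with its characteristic function, let $t_e\in G$ be induced by the translation $x\mapsto x+e$ (mod $2$); then $t_e[\nu]=[\nu+e]$, where $\nu+e$ has the same domain as $\nu$. A \emph{label} is a pair $\ell=(e,i)$ with $e\subseteq\omega$ finite and $i\in\{0,1\}$; the set $L$ of labels is countable. For $g\in G$ put $h(g,\ell)=g^i\circ t_e$. Thus $h(g,(\emptyset,0))=\mathrm{id}$ and $h(g,(\emptyset,1))=g$.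

\begin{definition}
A \emph{condition} is a triple $p=(\eta,a,\sigma)$, where $\eta:T\to C^+$ has finite \emph{support} $\{s:\eta(s)\ne1\}$, $a$ is a finite partial function from $\mathrm{Br}\times\omega_1$ to $L$, and $\sigma$ is a finite partial function from $\mathrm{Br}\times\omega$ to $\{0,1\}$, subject to (C1) and (C2) below. Write $\sigma_{f,\alpha}$ for the finite partial function $k\mapsto\sigma(f,n^\alpha_k)$, and $h_{f,\alpha}=h(f(\alpha),a(f,\alpha))$ for $(f,\alpha)\in\operatorname{dom}a$.
\begin{enumerate}
\item[(C1)] If $(f,\alpha)\in\operatorname{dom}a$, then $\eta(f|\alpha)\le h_{f,\alpha}[\sigma_{f,\alpha}]$.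
\item[(C2)] If $(f,\alpha),(f,\beta)\in\operatorname{dom}a$ and $\alpha\ne\beta$, then $\{f\}\times(S_\alpha\cap S_\beta)\subseteq\operatorname{dom}\sigma$.
\end{enumerate}
Let $P$ be the set of conditions, ordered by $p'\le p$ if $\eta'\le\eta$ pointwise, $a'\supseteq a$ and $\sigma'\supseteq\sigma$. Conditions are \emph{compatible} if they have a common lower bound. The components of $p$ are written $\eta^p,a^p,\sigma^p$ when necessary.
\end{definition}

In the language of forcing, which is not needed for the proofs, $\sigma(f,\cdot)$ approximates a Cohen real $x_f$, $\eta(s)$ approximates a Cohen real $y_s$, and (C1) says that $y_{f|\alpha}$ is the image under $h_{f,\alpha}$ of the part of $x_f$ on $S_\alpha$. Condition (C2) ensures that a value $\sigma(f,n)$ not yet chosen is constrained by at most one node; two nodes could make opposite demands. The shifts $e$ ensure that a label can always be added. Without them this fails: if $f(\alpha)=\mathrm{id}$, $\eta(f|\alpha)=[0;0]$, $\sigma(f,n^\alpha_0)=1$ and $a=\emptyset$, then no extension has $a(f,\alpha)=(\emptyset,i)$.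

\begin{lemma}\label{lem:ext}
Let $p=(\eta,a,\sigma)\in P$.
\begin{enumerate}
\item[(a)] If $\eta':T\to C^+$ has finite support and $\eta'\le\eta$, then $(\eta',a,\sigma)\in P$.
\item[(b)] For every $(f,n)$ there is $p'=(\eta',a,\sigma')\le p$ with $\operatorname{dom}\sigma'=\operatorname{dom}\sigma\cup\{(f,n)\}$ and $\eta'=\eta$ except possibly at one node $f|\beta$ with $(f,\beta)\in\operatorname{dom}a$.
\item[(c)] If $(f,\alpha)\notin\operatorname{dom}a$ and $i\in\{0,1\}$, there is $p'\le p$ with $a^{p'}(f,\alpha)=(e,i)$ for some $e$. If $\eta(f|\alpha)=1$, we can take $e=\emptyset$.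
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Shrinking $\eta$ preserves (C1), and (C2) does not mention $\eta$.

(b) Let $(f,n)\notin\operatorname{dom}\sigma$. By (C2) there is at most one $\beta$ with $(f,\beta)\in\operatorname{dom}a$ and $n\in S_\beta$. If there is none, put $\sigma'(f,n)=0$; no instance of (C1) changes. Otherwise let $n=n^\beta_k$. As $h_{f,\beta}[k;0]$ and $h_{f,\beta}[k;1]$ are complementary, there is $j$ with $\eta(f|\beta)\wedge h_{f,\beta}[k;j]\ne0$. Let $\eta'(f|\beta)$ be this element and $\sigma'(f,n)=j$. Then $\eta'(f|\beta)\le h_{f,\beta}([\sigma_{f,\beta}]\cap[k;j])=h_{f,\beta}[\sigma'_{f,\beta}]$, and the other instances of (C1) persist because $\eta'\le\eta$.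

(c) Put $s=f|\alpha$ and $g=f(\alpha)$. Applying (b) finitely many times, we may assume $\{f\}\times(S_\alpha\cap S_\beta)\subseteq\operatorname{dom}\sigma$ for all $\beta$ with $(f,\beta)\in\operatorname{dom}a$. This changes neither $a$ nor $\eta(s)$, since only nodes $f|\beta$ with $\beta\ne\alpha$ are affected. Let $\nu=\sigma_{f,\alpha}$. Choose a cylinder $[\mu]\le g^{-i}(\eta(s))$, with $\mu=\emptyset$ if $\eta(s)=1$, and let $e$ be the set of $k\in\operatorname{dom}\mu\cap\operatorname{dom}\nu$ with $\mu(k)\ne\nu(k)$. Then $\mu$ and $\nu+e$ agree on their common domain, so $[\mu]\cap[\nu+e]\neq\emptyset$. Put $a'=a\cup\{((f,\alpha),(e,i))\}$ and $\eta'(s)=g^i([\mu]\cap[\nu+e])$, leaving the rest unchanged. Then $0\ne\eta'(s)\le\eta(s)\wedge g^it_e[\nu]$, which gives (C1), and (C2) holds by the first step.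
\end{proof}

\subsection*{Restrictions}
The metrizable factors of $X_0$ will come from countable sets of nodes and branches. For $J\subseteq T\cup\mathrm{Br}$ let $P_J$ be the set of $p\in P$ such that the support of $\eta^p$ is contained in $J$, $f\in J$ and $f|\alpha\in J$ for $(f,\alpha)\in\operatorname{dom}a^p$, and $f\in J$ for $(f,n)\in\operatorname{dom}\sigma^p$. For $p\in P$ let $p|J$ be obtained by resetting $\eta$ to $1$ off $J$, keeping $a(f,\alpha)$ only if $f,f|\alpha\in J$, and keeping $\sigma(f,n)$ only if $f\in J$. If $a(f,\alpha)$ is kept, so are $\eta(f|\alpha)$ and all $\sigma(f,n)$; hence (C1) and (C2) hold and $p|J\in P_J$. Moreover $p\le p|J$, and $q\le p\in P_J$ implies $q|J\le p$.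

Call $J$ \emph{good} if $f|\alpha\in J$ whenever $f\ne f'$ are branches in $J$ with $f|\alpha=f'|\alpha$. The next lemma is the combinatorial core of the construction: it yields both the ccc and skeletality. The difficulty is that a node outside $J$ may be linked to a branch inside $J$ and so carry information about that branch which $p|J$ does not show. The remedy is to shrink $\eta$ at such a node to the image of a cylinder and to copy the cylinder into $\sigma$.

\begin{lemma}\label{lem:reduct}
Let $J$ be good. For each $p\in P$ there is $p^*\le p$ such that every $q\in P_J$ with $q\le p^*|J$ is compatible with $p^*$.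
\end{lemma}

\begin{proof}
Let $p=(\eta,a,\sigma)$ and $E=\{(f,\alpha)\in\operatorname{dom}a:f\in J,\ f|\alpha\notin J\}$. The map $(f,\alpha)\mapsto f|\alpha$ is injective on $E$: the node determines $\alpha$, and two different branches in $J$ would put their common node into $J$.

\emph{The condition $p^*$.} For $(f,\alpha)\in E$ choose a cylinder $[\nu_{f,\alpha}]\le h_{f,\alpha}^{-1}(\eta(f|\alpha))$. By (C1), $[\nu_{f,\alpha}]\le[\sigma_{f,\alpha}]$, so $\nu_{f,\alpha}\supseteq\sigma_{f,\alpha}$. Put $\eta^*(f|\alpha)=h_{f,\alpha}[\nu_{f,\alpha}]$, which is unambiguous by injectivity, and $\eta^*=\eta$ at all other nodes; thus $\eta^*\le\eta$. Extend $\sigma$ to $\sigma^*$ by $\sigma^*(f,n^\alpha_k)=\nu_{f,\alpha}(k)$ for $(f,\alpha)\in E$ and $k\in\operatorname{dom}\nu_{f,\alpha}$. If such a pair $(f,n)$ is not in $\operatorname{dom}\sigma$, then by (C2) $\alpha$ is the only $\beta$ with $(f,\beta)\in\operatorname{dom}a$ and $n\in S_\beta$. Hence $\sigma^*$ is a function, $\sigma^*_{f,\alpha}=\nu_{f,\alpha}$ for $(f,\alpha)\in E$, and $\sigma^*_{f,\gamma}=\sigma_{f,\gamma}$ for $(f,\gamma)\in\operatorname{dom}a\setminus E$.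 So $p^*=(\eta^*,a,\sigma^*)$ satisfies (C1), with equality on $E$, and (C2); and $p^*\le p$.

\emph{Amalgamation.} Let $q\in P_J$, $q\le p^*|J$. A pair in $\operatorname{dom}a\cap\operatorname{dom}a^q$ is kept in $p^*|J$, so $a^r=a\cup a^q$ is a function. Let $\Delta$ be the finite set of pairs $(f,n)$ with $f\in J$ and $n\in S_\alpha\cap S_\beta$ for some $\alpha\ne\beta$ with $(f,\alpha),(f,\beta)\in\operatorname{dom}a^r$. Extending $q$ by Lemma~\ref{lem:ext}(b) at a pair in $\Delta$ leaves $a^q$ unchanged and stays in $P_J$, since $f\in J$ and only a node $f|\beta$ with $(f,\beta)\in\operatorname{dom}a^q$ can be affected. So we may assume $\Delta\subseteq\operatorname{dom}\sigma^q$. Let $\sigma^r=\sigma^*\cup\sigma^q$; this is a function with $\sigma^r(f,\cdot)=\sigma^q(f,\cdot)$ for $f\in J$ and $\sigma^r(f,\cdot)=\sigma^*(f,\cdot)$ for $f\notin J$. Define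
\[
\eta^r(s)=\begin{cases}\eta^q(s)&\text{if }s\in J,\\ h_{f,\alpha}[\sigma^r_{f,\alpha}]&\text{if }s=f|\alpha\text{ with }(f,\alpha)\in E,\\ \eta^*(s)&\text{otherwise.}\end{cases}
\]
All values are nonzero. We have $\eta^r\le\eta^q$ because $\eta^q=1$ off $J$, and $\eta^r\le\eta^*$: on $J$ because $q\le p^*|J$, and in the second case because $\sigma^r_{f,\alpha}\supseteq\sigma^*_{f,\alpha}=\nu_{f,\alpha}$.

It remains to check that $r=(\eta^r,a^r,\sigma^r)$ is a condition; then $r\le p^*,q$. For (C2): if $f\in J$ the required pairs lie in $\Delta$; if $f\notin J$ both labels come from $a$, and (C2) for $p^*$ applies. For (C1) let $(f,\gamma)\in\operatorname{dom}a^r$. If $(f,\gamma)\in\operatorname{dom}a^q$, then $f,f|\gamma\in J$, so $\eta^r(f|\gamma)$ and $\sigma^r_{f,\gamma}$ are those of $q$. If $(f,\gamma)\in E$, (C1) holds by the definition of $\eta^r$. In the remaining case $(f,\gamma)\in\operatorname{dom}a$ is not kept in $p^*|J$ and is not in $E$, so $f\notin J$; then $\sigma^r_{f,\gamma}=\sigma^*_{f,\gamma}$ and $\eta^r\le\eta^*$ reduce (C1) to that for $p^*$.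
\end{proof}

\begin{remark}
Goodness is necessary. Let $f\ne f'$ with $f|\alpha=f'|\alpha$, $J=\{f,f'\}$, and $p=(1,a,\emptyset)$ with $a(f,\alpha)=a(f',\alpha)=(\emptyset,0)$. Given $p^*\le p$, choose $n=n^\alpha_k$ not yet used by $\sigma^*$ and extend $p^*|J$ by $\sigma(f,n)=0$, $\sigma(f',n)=1$. A common extension with $p^*$ would have $\eta(f|\alpha)\le[k;0]\cap[k;1]=\emptyset$.
\end{remark}

Call a condition \emph{clopen} if all values of $\eta$ are clopen sets. By Lemma~\ref{lem:ext}(a), every $q\in P_J$ has a clopen extension in $P_J$.

\begin{lemma}\label{lem:ccc}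
Every antichain (set of pairwise incompatible conditions) in $P$ is countable.
\end{lemma}

\begin{proof}
It suffices to treat a maximal antichain $\mathcal A$. Let $M$ be a model containing $\mathcal A$ and the sequence $\langle S_\alpha\rangle$, hence also $T$, $\mathrm{Br}$ and $P$, and let $J=M\cap(T\cup\mathrm{Br})$.

The set $J$ is good. If $f\ne f'$ are branches in $M$, the least $\zeta$ with $f(\zeta)\neq f'(\zeta)$ is in $M$, and $f|\alpha=f'|\alpha$ means $\alpha\le\zeta$; then $\alpha\in M$ by (E2), so $f|\alpha\in M$. Next, $P\cap M\subseteq P_J$, since for $p\in M$ the finite sets $\operatorname{dom}a^p$, $\operatorname{dom}\sigma^p$ and the support of $\eta^p$ are subsets of $M$. Finally, every clopen condition in $P_J$ belongs to $M$: it is determined by finitely many nodes and branches in $M$, clopen sets, labels, natural numbers, and ordinals $\alpha=\operatorname{dom}(f|\alpha)$ with $f|\alpha\in M$.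

Let $r\in\mathcal A$. Take $r^*\le r$ as in Lemma~\ref{lem:reduct} and a clopen $q_0\in P_J$ with $q_0\le r^*|J$; then $q_0\in M$. By maximality and (E1) there are $t\in\mathcal A\cap M$ and $q_1\in P\cap M$ with $q_1\le t,q_0$. Now $q_1\in P_J$ and $q_1\le r^*|J$, so $q_1$ is compatible with $r^*$. Hence $t$ and $r$ are compatible, and $r=t\in M$. So $\mathcal A\subseteq M$.
\end{proof}

\section{The algebra $B$ and the compactum $X_0$}\label{sec:X0}

Give $P$ the topology whose open sets are the downward closed sets, and let $B=\operatorname{RO}(P)$. For downward closed $D\subseteq P$, the regularization $\operatorname{reg}(D)=\operatorname{int}\operatorname{cl}D$ is the set of $p$ such that every $q\le p$ has an extension in $D$. In $B$ we have $-u=\{p:\text{no }q\le p\text{ is in }u\}$, and arbitrary meets are intersections, because intersections of downward closed sets are downward closed. Put $\langle p\rangle=\operatorname{reg}\{q:q\le p\}$; if $p\in b\in B$, then $\langle p\rangle\le b$. Conditions taken from disjoint elements of $B$ are incompatible, so $B$ is ccc by Lemma~\ref{lem:ccc}.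

\subsection*{Generators}
For $s\in T$, $c\in C$, $f\in\mathrm{Br}$, $n\in\omega$, $j\in\{0,1\}$, $\alpha<\omega_1$ and $\ell\in L$ define
\[
y_s(c)=\{p:\eta^p(s)\le c\},\qquad x_f(n;j)=\operatorname{reg}\{p:\sigma^p(f,n)=j\},\qquad b(f,\alpha,\ell)=\operatorname{reg}\{p:a^p(f,\alpha)=\ell\}.
\]

\begin{lemma}\label{lem:gen}
\begin{enumerate}
\item[(a)] $y_s:C\to B$ is a complete homomorphism.
\item[(b)] If $\sigma^p(f,n)$ is defined, then $p\in x_f(n;j)$ when $\sigma^p(f,n)=j$ and $p\in-x_f(n;j)$ otherwise. The same holds for $a^p(f,\alpha)$ and $b(f,\alpha,\ell)$.
\item[(c)] $x_f(n;0)=-x_f(n;1)$.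
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:ext}(a), $p$ has an extension in $y_s(c)$ if and only if $\eta^p(s)\wedge c\ne0$. So the set of $p$ with no extension in $y_s(c)$ is $y_s(-c)$. Applying this to $c$ and to $-c$ shows that $y_s(c)$ is regular open with complement $y_s(-c)$. Also $y_s(\bigwedge c_i)=\bigcap y_s(c_i)$.

(b) If $\sigma^p(f,n)\neq j$, then no extension of $p$ has an extension with value $j$, so no extension of $p$ is in $x_f(n;j)$. The other case and the statement for $a$ are immediate in the same way from $\sigma'\supseteq\sigma$, $a'\supseteq a$.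

(c) By Lemma~\ref{lem:ext}(b) every condition has an extension $p$ with $\sigma^p(f,n)$ defined, and by (b) such a $p$ lies in one of the two sets and in the complement of the other. Hence their meet is $0$ and their join is $1$.
\end{proof}

For good $J$ let $\mathfrak A_J\le B$ be the subalgebra generated by the elements $y_s(c)$ with $s\in J\cap T$ and $c$ clopen, $x_f(n;j)$ with $f\in J$, and $b(f,\alpha,\ell)$ with $f,f|\alpha\in J$. Put $\mathfrak A=\mathfrak A_{T\cup\mathrm{Br}}$ and
\[
X_0=\operatorname{St}(\mathfrak A).
\]
Parts (a) and (b) of the next lemma say that $\mathfrak A_J$ and $P_J$ approximate each other; they transfer Lemma~\ref{lem:reduct} to the algebra.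

\begin{lemma}\label{lem:AJ}
Let $J$ be good.
\begin{enumerate}
\item[(a)] Every $u\in\mathfrak A_J^+$ contains a condition in $P_J$.
\item[(b)] For every $q\in P_J$ there is $u\in\mathfrak A_J^+$ with $u\le\langle q\rangle$.
\item[(c)] $\mathfrak A_J$ is regular in $B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $u$ is a finite join of finite meets of generators and their complements, we may assume it is one such meet. Take $p\in u$. By Lemma~\ref{lem:ext} extend $p$ to $p'$ such that $\sigma^{p'}(f,n)$ and $a^{p'}(f,\alpha)$ are defined for all pairs that occur in $u$, and $\eta^{p'}(s)\le c$ or $\eta^{p'}(s)\le-c$ for each $y_s(c)$ that occurs. Then $p'\in u$, and by Lemma~\ref{lem:gen} the values just listed determine, for each occurring generator, whether the condition lies in it or in its complement. These values are kept in $p'|J$. So $p'|J\in u$.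

(b) Let $q'\le q$ be a clopen condition in $P_J$, and let $u$ be the meet of the finitely many generators $y_s(\eta^{q'}(s))$ for $s$ in the support, $b(f,\alpha,a^{q'}(f,\alpha))$ and $x_f(n;\sigma^{q'}(f,n))$ for the pairs in the domains. Then $q'\in u\in\mathfrak A_J$. Let $p\in u$. Then $\eta^p\le\eta^{q'}$. As $p\in b(f,\alpha,\ell)$, it has an extension with $a(f,\alpha)=\ell$, which is again in the downward closed set $u$; the same applies to the factors $x_f(n;j)$. After finitely many steps we reach $p'\le p$ with $p'\le q'$. Hence $u\le\langle q'\rangle\le\langle q\rangle$.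

(c) Let $b\in B^+$, $p\in b$, and $p^*\le p$ as in Lemma~\ref{lem:reduct}. By (b) take $u\in\mathfrak A_J^+$ with $u\le\langle p^*|J\rangle$; we show that $u$ is a witness for $b$. Let $u'\in\mathfrak A_J^+$, $u'\le u$, and by (a) let $q\in u'\cap P_J$. Since $q\in\langle p^*|J\rangle$, there is $q_1\le q,\,p^*|J$, and then $q_1|J\le q,\,p^*|J$ because both are in $P_J$. By Lemma~\ref{lem:reduct} there is $r\le q_1|J,\,p^*$, and $r\in u'\cap b$.
\end{proof}

\begin{proposition}\label{prop:X0}
$X_0$ is a zero-dimensional skeletally generated compactum of weight at most $2^{\omega_1}$, and $\operatorname{RO}(X_0)\cong B$.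
\end{proposition}

\begin{proof}
For $J=T\cup\mathrm{Br}$ we have $P_J=P$, so Lemma~\ref{lem:AJ}(b) shows that $\mathfrak A$ is dense in $B$, and $\operatorname{RO}(X_0)\cong B$ by (B3). Since $|T|\le|\mathrm{Br}|\le\mathfrak c^{\omega_1}=2^{\omega_1}$, there are at most $2^{\omega_1}$ generators, which bounds the weight.

Let $\mathbb A$ be the set of countable good sets, ordered by inclusion. Every countable $J\subseteq T\cup\mathrm{Br}$ lies in a member of $\mathbb A$: add all common nodes $f|\alpha=f'|\alpha$ of distinct branches in $J$. Each pair contributes countably many nodes, and no branch is added, so the result is countable and good. Hence $\mathbb A$ is directed and $\mathfrak A=\bigcup_{J\in\mathbb A}\mathfrak A_J$. If $J_1\subseteq J_2\subseteq\cdots$ are in $\mathbb A$, then $J=\bigcup_nJ_n$ is countable and good, and $\mathfrak A_J=\bigcup_n\mathfrak A_{J_n}$, because goodness and each generator involve at most two elements of $J$ at a time. For $J\in\mathbb A$ the algebra $\mathfrak A_J$ is countable. By (B3), $\{\operatorname{St}(\mathfrak A_J)\}_{J\in\mathbb A}$ is a $\sigma$-complete system of metrizable compacta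 with surjective bonding maps and limit $X_0$. For $J\subseteq J'$, $\mathfrak A_J$ is regular in $\mathfrak A_{J'}$ by Lemma~\ref{lem:AJ}(c), so the bonding maps are skeletal by Lemma~\ref{lem:stone}.
\end{proof}

\subsection*{The links}
Fix a branch $f$. The set $\{f\}$ is good, and $\mathfrak A_{\{f\}}$ is generated by the $x_f(n;j)$. As $\operatorname{Clop}(2^\omega)$ is freely generated by the sets $[n;1]$, Lemma~\ref{lem:gen}(c) gives a homomorphism of $\operatorname{Clop}(2^\omega)$ onto $\mathfrak A_{\{f\}}$ with $[n;j]\mapsto x_f(n;j)$. It is injective: the image of a cylinder $[\nu]$ contains the condition $(1,\emptyset,\sigma)$ with $\sigma(f,n)=\nu(n)$ for $n\in\operatorname{dom}\nu$. By Lemmas \ref{lem:AJ}(c) and~\ref{lem:closure} and by (B2), it extends to an isomorphism $\chi_f$ of $C$ onto the complete subalgebra $\overline{\mathfrak A_{\{f\}}}$ of $B$. For $\alpha<\omega_1$ the map $x\mapsto(x(n^\alpha_k))_{k\in\omega}$ from $2^\omega$ onto $2^\omega$ is open, so by (B5)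
\[
x_{f,\alpha}(c)=\chi_f\big(\{x\in2^\omega:(x(n^\alpha_k))_{k\in\omega}\in c\}\big)
\]
defines a complete homomorphism $x_{f,\alpha}:C\to B$ with $x_{f,\alpha}([k;j])=x_f(n^\alpha_k;j)$.

\begin{lemma}\label{lem:link}
Let $b=b(f,\alpha,\ell)$, $s=f|\alpha$ and $h=h(f(\alpha),\ell)$. Then $b\wedge x_{f,\alpha}(c)=b\wedge y_s(h(c))$ for all $c\in C$.
\end{lemma}

\begin{proof}
Both sides are complete homomorphisms $C\to B|b$, so the set of $c$ where they agree is a complete subalgebra, and by (B7) it suffices to take $c=[k;j]$. Let $n=n^\alpha_k$, $u=x_f(n;j)$, $v=y_s(h[k;j])$. Every condition in $b$ has an extension $p$ with $a^p(f,\alpha)=\ell$ and $j'=\sigma^p(f,n)$ defined. By (C1), $\eta^p(s)\le h[k;j']$. If $j'=j$, then $p\in u\cap v$. If $j'=1-j$, then $p\in-u$ and $p\in y_s(h[k;1-j])=-v$. So no nonzero element below $b$ is below $u\wedge-v$ or $v\wedge-u$, and $b\wedge u=b\wedge v$.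
\end{proof}

\section{Proof of Theorem~\ref{thm:A} and Corollary~\ref{cor:weight}}\label{sec:proofA}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:X0} only the last assertion remains. Suppose a nonempty regular closed set $K\subseteq X_0$ is co-absolute to a compactum $Z$ with a $\kappa$-metric $\varrho$. As $K=\operatorname{cl}\operatorname{int}K$ and $\operatorname{int}K$ is regular open, (B6) and Proposition~\ref{prop:X0} give $w\in B^+$ and an isomorphism $\Theta:B|w\to\operatorname{RO}(Z)$. Then $\vartheta(u)=\Theta(u\wedge w)$ is a complete homomorphism $B\to\operatorname{RO}(Z)$, and $\operatorname{RO}(Z)$ is ccc. Call a model \emph{suitable} if it contains $Z,\varrho,w,\Theta$ and $\langle S_\alpha\rangle$, hence $P$, $B$ and $\vartheta$. Lemmas \ref{lem:open} and~\ref{lem:read} apply to every suitable model.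

\emph{Step 1: an automorphism for every node.} For $s\in T$ fix a suitable model $N_s\ni s$, and write $\pi_s:Z\to Z_s$ for the open map $\pi_{N_s}$. The sets $\vartheta(y_s([k;j]))$ are definable from elements of $N_s$, so Lemma~\ref{lem:read}(b) gives a complete homomorphism $\psi_s:C\to\operatorname{RO}(Z_s)$ with $\vartheta(y_s(c))=\pi_s^{-1}(\psi_s(c))$. Let $g_s\in G$ be given by Proposition~\ref{prop:tear} for $(Z_s,\psi_s)$.

\emph{Step 2: the branch.} Define $f\in\mathrm{Br}$ by the recursion $f(\alpha)=g_{f|\alpha}$. Let $M\ni f$ be a suitable model, $\alpha=M\cap\omega_1$, $s=f|\alpha$ and $g=g_s=f(\alpha)$. By (E3), $\alpha\notin M$, and so $s\notin M$ because $\alpha=\operatorname{dom}s$. The homomorphism $x_{f,\alpha}$ is defined from $\alpha$, but its values $x_{f,\alpha}([k;j])=x_f(n^\alpha_k;j)$ are defined from $f$ and natural numbers, so they belong to $M$. Lemma~\ref{lem:read}(b) gives a complete homomorphism $\psi':C\to\operatorname{RO}(Z_M)$ with $\vartheta(x_{f,\alpha}(c))=\pi_M^{-1}(\psi'(c))$. For $i=0,1$ let $b_i=b(f,\alpha,(\emptyset,i))$ and $U_i=\vartheta(b_i)$. Apply $\vartheta$ to Lemma~\ref{lem:link},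 where $h=\mathrm{id}$ for $i=0$ and $h=g$ for $i=1$. Since finite meets in $\operatorname{RO}(Z)$ are intersections, we get for all $c\in C$
\[
U_0\cap\pi_M^{-1}(\psi'(c))=U_0\cap\pi_s^{-1}(\psi_s(c)),\qquad U_1\cap\pi_M^{-1}(\psi'(c))=U_1\cap\pi_s^{-1}(\psi_s(g(c))).
\]
This is \eqref{eq:config} with $\pi=\pi_s$ and $\pi'=\pi_M$.

\emph{Step 3: $\pi_M(U_i)$ is dense in $Z_M$ for $i=0,1$.} The point is that a condition in $M$ says nothing about the $\alpha$-th link of $f$, so either label can be added to it. Let $O\subseteq Z_M$ be open and nonempty. By (N2) there is $\varphi\in\mathcal F_M$ with $\emptyset\ne\{\varphi>0\}\subseteq\pi_M^{-1}(O)$. The set $W=\operatorname{int}\operatorname{cl}\{\varphi>0\}$ is in $M$, so $\Theta^{-1}(W)$ is a nonempty subset of $P$ that belongs to $M$, and by (E1) it contains some $r\in M$. The support of $\eta^r$ and $\operatorname{dom}a^r$ are subsets of $M$ by (E2). As $s,\alpha\notin M$, we have $\eta^r(s)=1$ and $(f,\alpha)\notin\operatorname{dom}a^r$. By Lemma~\ref{lem:ext}(c) there is $r'\le r$ with $a^{r'}(f,\alpha)=(\emptyset,i)$. Then $r'\in b_i\wedge\Theta^{-1}(W)$, and applying $\Theta$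 to this nonzero element of $B|w$ gives $U_i\cap W\ne\emptyset$. Since $\{\varphi>0\}$ is dense in $W$, the open set $U_i\cap W$ meets it, and $\pi_M(U_i)\cap O\ne\emptyset$.

\emph{Step 4: contradiction.} The sets $\pi_M(U_0)$ and $\pi_M(U_1)$ are open and dense in the nonempty space $Z_M$, so they meet. By Lemma~\ref{lem:zigzag} there is a nonempty open subset of $Z_s$ all of whose points $z$ satisfy $g[F_z]=F_{z'}$ for some $z'$. It contains a point of the dense set $D$ of Proposition~\ref{prop:tear}, for which no such $z'$ exists.
\end{proof}

For the corollary we need one hereditary property.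

\begin{lemma}\label{lem:hered}
If $Z$ is a $\kappa$-metrizable compactum and $W\in\operatorname{RO}(Z)$, then $\operatorname{cl}W$ is $\kappa$-metrizable.
\end{lemma}

\begin{proof}
Let $Y=\operatorname{cl}W$; closures in $Y$ and in $Z$ of subsets of $Y$ coincide. If $F$ is regular closed in $Y$, then $F=\operatorname{cl}(W\cap\operatorname{int}_YF)$, because $W$ is dense in $Y$ and $\operatorname{int}_YF$ is open in $Y$. The set $W\cap\operatorname{int}_YF$ is open in $W$, hence in $Z$, so $F$ is regular closed in $Z$. Thus a $\kappa$-metric of $Z$ can be restricted to points and regular closed subsets of $Y$, and (K1)--(K4) are inherited.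
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:weight}]
Let $X=X_0\oplus2^\lambda$, a compactum of weight $\lambda$. The cube $2^\lambda$ is the limit of the $\sigma$-complete system of its countable subproducts $Y_\beta$, with open projections. Let $\{X_\alpha\}$ be a system witnessing that $X_0$ is skeletally generated, and consider the sums $X_\alpha\oplus Y_\beta$ over the product of the index sets. A sum of two skeletal surjections is a skeletal surjection, and a thread of the sums stays in one summand, so limits of sums are sums of limits. In a chain of index pairs each coordinate is weakly increasing, hence eventually constant or with a strictly increasing cofinal subsequence; either way it has a supremum at which the space is the limit of the earlier ones. So the system is $\sigma$-complete with limit $X$, and $X$ is skeletally generated.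

Suppose $\operatorname{RO}(X)\cong\operatorname{RO}(Z)$ with $Z$ $\kappa$-metrizable, and let $W\in\operatorname{RO}(Z)$ correspond to the clopen set $X_0$. By (B6), $\operatorname{RO}(X_0)\cong\operatorname{RO}(Z)|W\cong\operatorname{RO}(\operatorname{cl}W)$, and $\operatorname{cl}W$ is $\kappa$-metrizable by Lemma~\ref{lem:hered}. This contradicts Theorem~\ref{thm:A}.
\end{proof}

\section{Compacta of $\pi$-weight at most $\omega_1$}\label{sec:B}

To prove Theorem~\ref{thm:B} we write a dense part of $\operatorname{RO}(X)$ as the union of an $\omega_1$-chain of countable regular subalgebras, replace the chain by one whose inclusions are relatively complete, and apply Theorem~\ref{thm:shchepin} to the Stone spaces. Skeletal generation is used only to produce regular subalgebras.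

\begin{lemma}\label{lem:trace}
Let $X=\varprojlim\{X_\alpha,\pi^\beta_\alpha,A\}$ be a nonempty skeletally generated compactum with a witnessing system, let $\mathcal O_\alpha$ be a countable base of $X_\alpha$, and let $B=\operatorname{RO}(X)$. If a model $M$ contains $X$, the system and $\langle\mathcal O_\alpha:\alpha\in A\rangle$, then $B\cap M$ is a regular subalgebra of $B$.
\end{lemma}

\begin{proof}
The limit projections $\pi_\alpha:X\to X_\alpha$ are surjective, as for every system of compacta with surjective bonding maps, and the sets $\pi_\beta^{-1}(O)$, $\beta\in A$, $O\in\mathcal O_\beta$, form a base of $X$. Each $\pi_\alpha$ is skeletal: a nonempty open $U$ contains some $\pi_\beta^{-1}(V)\ne\emptyset$ with $\beta\ge\alpha$ and $V$ open, and $\pi_\alpha(U)\supseteq\pi^\beta_\alpha(V)$.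

By (E1), $B\cap M$ is a subalgebra and the countable set $A\cap M$ is directed. If $A\cap M$ has a greatest element $\alpha$, put $\alpha_n=\alpha$ for all $n$. Otherwise choose $\alpha_1<\alpha_2<\cdots$ cofinal in $A\cap M$ and let $\alpha=\sup_n\alpha_n$. In both cases, by $\sigma$-completeness in the second, the sets $(\pi^\alpha_{\alpha_n})^{-1}(O)$ with $O\in\mathcal O_{\alpha_n}$ form a base of $X_\alpha$, and $\beta\le\alpha$ for all $\beta\in A\cap M$.

Let $b\in B^+$. As $\pi_\alpha$ is skeletal, there are $n$ and $O\in\mathcal O_{\alpha_n}$ with $\emptyset\ne V_0:=(\pi^\alpha_{\alpha_n})^{-1}(O)\subseteq\operatorname{cl}\pi_\alpha(b)$. By (E2), $O\in M$, so $d=\operatorname{int}\operatorname{cl}\pi_{\alpha_n}^{-1}(O)=\operatorname{int}\operatorname{cl}\pi_\alpha^{-1}(V_0)$ is a nonzero element of $B\cap M$. It is a witness for $b$. Indeed, let $0\ne d'\le d$ with $d'\in B\cap M$. By (E1) there are $\beta\in A\cap M$ and $O'\in\mathcal O_\beta$ with $\emptyset\ne\pi_\beta^{-1}(O')\subseteq d'$. Let $V=(\pi^\alpha_\beta)^{-1}(O')$. The nonempty open set $\pi_\alpha^{-1}(V)=\pi_\beta^{-1}(O')$ lies in $\operatorname{cl}\pi_\alpha^{-1}(V_0)$,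 so it meets $\pi_\alpha^{-1}(V_0)$, and $V\cap V_0\ne\emptyset$. This open set lies in $\operatorname{cl}\pi_\alpha(b)$, so $V$ meets $\pi_\alpha(b)$, and $d'\cap b\supseteq\pi_\alpha^{-1}(V)\cap b\ne\emptyset$.
\end{proof}

Let $E$ be a complete subalgebra of a complete algebra $D$. For $d\in D$ the meet $\operatorname{pr}(d)$ of all elements of $E$ above $d$ is the least such element. The map $\operatorname{pr}$ is monotone, and for $d,d'\in D$ and $a\in E$:
\begin{enumerate}
\item[(P1)] $\operatorname{pr}(d\vee d')=\operatorname{pr}(d)\vee\operatorname{pr}(d')$, since the right side is an element of $E$ above $d\vee d'$;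
\item[(P2)] $\operatorname{pr}(a\wedge d)=a\wedge\operatorname{pr}(d)$, since the right side is an element of $E$ above $a\wedge d$, while $d\le\operatorname{pr}(a\wedge d)\vee-a\in E$ gives $\operatorname{pr}(d)\le\operatorname{pr}(a\wedge d)\vee-a$;
\item[(P3)] if $0\ne a\le\operatorname{pr}(d)$, then $a\wedge d\neq0$, since $\operatorname{pr}(a\wedge d)=a$ by (P2).
\end{enumerate}
In particular, \emph{a dense subalgebra $A$ of $E$ is regular in $D$}: by (P3), any $a\in A^+$ below $\operatorname{pr}(d)$ is a witness for $d\in D^+$. We also note that $\le_{rc}$ is transitive: if $A_1\le_{rc}A_2\le_{rc}A_3$ and $d\in A_3$, let $d_2$ be least in $A_2$ above $d$ and $d_1$ least in $A_1$ above $d_2$; an element of $A_1$ above $d$ is above $d_2$, hence above $d_1$. And if $A\le_{rc}A^n$ for each member of a chain, then $A\le_{rc}\bigcup_nA^n$.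

A regular subalgebra $A$ fails to be relatively complete in a larger algebra because projections to $\overline A$ can fall outside $A$. The next lemma adds only elements whose projections lie in $A$, and such elements are dense.

\begin{lemma}\label{lem:repair}
Let $D$ be a complete Boolean algebra with a countable dense subset, and let $A$ be a countable regular subalgebra. There is a countable dense subalgebra $A'$ of $D$ with $A\le_{rc}A'$.
\end{lemma}

\begin{proof}
\emph{One step.} Let $A$ be any countable regular subalgebra of $D$ and $e\in D^+$. We find a countable $A^\ast\ge A$ that contains a nonzero element below $e$, satisfies $A\le_{rc}A^\ast$, and is regular in $D$. If $A$ has a nonzero element below $e$, take $A^\ast=A$. Otherwise let $\operatorname{pr}$ refer to the complete subalgebra $\overline A$ of Lemma~\ref{lem:closure}, choose $a\in A^+$ with $a\le\operatorname{pr}(e)$, put $d=a\wedge e$, and let $A^\ast$ be generated by $A\cup\{d\}$; its elements have the form $(a_1\wedge d)\vee(a_2\wedge-d)$ with $a_1,a_2\in A$. By (P2), $\operatorname{pr}(d)=a$, so $0\ne d\le e$. Also $\operatorname{pr}(-d)=1$: the element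 $-\operatorname{pr}(-d)$ of $\overline A$ is below $d\le e$, and if it were nonzero it would lie above a nonzero element of $A$. By (P1) and (P2),
\[
\operatorname{pr}\big((a_1\wedge d)\vee(a_2\wedge-d)\big)=(a_1\wedge a)\vee a_2\in A,
\]
and an element of $A$ that is least in $\overline A$ above a given element is least in $A$. So $A\le_{rc}A^\ast$.

For regularity let $v\in D^+$. A witness for a nonzero element below $v$ is a witness for $v$, so we may assume $v\le d'$, where $d'=d$ or $d'=-d$. Pick $a_1\in A^+$ with $a_1\le\operatorname{pr}(v)$. By (P3), $a_1\wedge d'\ge a_1\wedge v\ne0$. We claim that $a_1\wedge d'\in A^\ast$ is a witness for $v$. A nonzero element of $A^\ast$ below $a_1\wedge d'$ is below $d'$, so it equals $a_2\wedge d'$ for some $a_2\in A$, and replacing $a_2$ by $a_2\wedge a_1$ we may assume $0\ne a_2\le a_1$. Then $a_2\wedge d'\wedge v=a_2\wedge v\ne0$ by (P3).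

\emph{Iteration.} Let $\{e_n:n\in\omega\}\subseteq D^+$ be dense. The step gives $A=A^0\le_{rc}A^1\le_{rc}\cdots$, all countable and regular in $D$, where $A^{n+1}$ has a nonzero element below $e_n$. Let $A'=\bigcup_nA^n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $X$ be skeletally generated of $\pi$-weight at most $\omega_1$; we may assume $X\ne\emptyset$. Let $B=\operatorname{RO}(X)$. The regularizations of the members of a $\pi$-base form a dense set $\{d_\xi:\xi<\omega_1\}\subseteq B^+$, listed with repetitions if necessary. By (E4) there is an increasing chain $M_\xi$ $(\xi<\omega_1)$ of models as in Lemma~\ref{lem:trace} with $\langle d_\xi:\xi<\omega_1\rangle\in M_0$, $\xi\in M_{\xi+1}$, and unions at limit stages. Let $B_\xi=B\cap M_\xi$. These are countable regular subalgebras of $B$, with $d_\xi\in B_{\xi+1}$ and $B_\xi=\bigcup_{\zeta<\xi}B_\zeta$ for limit $\xi$. By Lemma~\ref{lem:closure} the $\overline{B_\xi}$ form an increasing chain of complete subalgebras of $B$, and $B_\xi$ is dense in $\overline{B_\xi}$.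

We define countable dense subalgebras $A_\xi$ of $\overline{B_\xi}$, increasing in $\xi$. Let $A_0=B_0$. Given $A_\xi$, it is dense in a complete subalgebra of $B$, hence regular in $B$, hence regular in $\overline{B_{\xi+1}}$. Lemma~\ref{lem:repair} with $D=\overline{B_{\xi+1}}$ gives $A_{\xi+1}$, countable and dense in $\overline{B_{\xi+1}}$, with $A_\xi\le_{rc}A_{\xi+1}$. For limit $\xi$ let $A_\xi=\bigcup_{\zeta<\xi}A_\zeta$. It is dense in $\overline{B_\xi}$: a nonzero element of $\overline{B_\xi}$ lies above a nonzero element of some $B_\zeta$, $\zeta<\xi$, which lies above a nonzero element of $A_\zeta$.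

The algebra $\mathcal A=\bigcup_{\xi<\omega_1}A_\xi$ is dense in $B$, since each $d_\xi$ lies above a nonzero element of $A_{\xi+1}$. By (B3), $K=\operatorname{St}(\mathcal A)$ is co-absolute to $X$. By induction on $\zeta$, using transitivity at successors and unions at limits, $A_\xi\le_{rc}A_\zeta$ for $\xi<\zeta$. So the bonding maps of the system $\{\operatorname{St}(A_\xi)\}_{\xi<\omega_1}$ are open by Lemma~\ref{lem:stone}. The system consists of metrizable compacta, has surjective bonding maps and limit $K$, and is $\sigma$-complete, because the supremum of a strictly increasing sequence in $\omega_1$ is a limit ordinal below $\omega_1$, where the union was taken. By Theorem~\ref{thm:shchepin}, $K$ is $\kappa$-metrizable.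

Consequently, a skeletally generated compactum that is not co-absolute to a $\kappa$-metrizable one has $\pi$-weight at least $\omega_2$. The space $X_0$ of Theorem~\ref{thm:A} is such a compactum, and its $\pi$-weight is at most $2^{\omega_1}$. If $2^{\omega_1}=\omega_2$, the bound $\omega_2$ is therefore attained.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Sh76} E. V. Shchepin, \emph{Topology of limit spaces of uncountable inverse spectra}, Russian Math. Surveys 31:5 (1976).

\bibitem{Sh81} E. V. Shchepin, \emph{Functors and uncountable powers of compacta}, Russian Math. Surveys 36:3 (1981).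

\bibitem{Val} V. Valov, \emph{Skeletally generated spaces and absolutes}, arXiv:1404.3417 (2014).

\end{thebibliography}
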